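\title{Determinacy of monadic games of length $\omega_1$ is consistent}

\begin{abstract}
Two players build subsets $X,Y$ of $\omega_1$ in $\omega_1$ rounds, each choosing one bit per round, and a formula $\varphi(X,Y)$ of the monadic second-order logic of order decides who wins. We prove that if ZFC is consistent, then so is ZFC together with CH and the statement that all these games are determined. The proof isolates a combinatorial principle that transfers winning strategies from finite games of length $\omega$ to length $\omega_1$, with ``infinitely often'' replaced by ``stationarily often''. This principle implies determinacy in ZFC, and it can be forced by an iteration of club shootings over a model of GCH. No large cardinals are used.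
\end{abstract}

\section{The problem and the result}\label{sec:intro}

The monadic second-order logic of order (MLO) has variables $x,y,\dots$ for elements, variables $X,Y,\dots$ for sets, atomic formulas $x<y$, $x=y$, $x\in X$, Boolean connectives, and quantifiers over both kinds of variables. In a linear order $(A,<)$ the set variables range over all subsets of $A$.

Let $\varphi(X,Y)$ be an MLO formula whose free variables are the set variables $X,Y$, and let $\alpha$ be an ordinal. The game $\mathcal G^\alpha_\varphi$ between Player~I and Player~II lasts $\alpha$ rounds. In round $\beta<\alpha$, Player~I chooses a bit $x_\beta\in\{0,1\}$; then Player~II, knowing all moves made so far, including $x_\beta$, chooses a bit $y_\beta\in\{0,1\}$. The play determines $X=\{\beta<\alpha:x_\beta=1\}$ and $Y=\{\beta<\alpha:y_\beta=1\}$. Player~II wins if $(\alpha,<)\models\varphi(X,Y)$, and Player~I wins otherwise. A \emph{strategy} is an arbitrary function from sequences of earlier moves, finite or transfinite, to the next move; no definability is required. The game is \emph{determined} if one of the players has a winning strategy.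

The question we answer comes from Rabinovich's paper \cite{Rab}: \emph{is it consistent with ZFC that $\mathcal G^{\omega_1}_\varphi$ is determined for every formula $\varphi$?}

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is ZFC $+$ CH $+$ ``$\mathcal G^{\omega_1}_\varphi$ is determined for every MLO formula $\varphi(X,Y)$''.
\end{theorem}

Two considerations pull in opposite directions. A formula of fixed quantifier depth distinguishes only finitely many kinds of plays, and for small $\alpha$ this is enough. For finite $\alpha$ the game is finite and is determined by backward induction. For $\alpha=\omega$ the truth value of $\varphi(X,Y)$ can be read off from the set of states that a finite-state device visits infinitely often, so the set of winning plays is Borel and the game is determined (Remark~\ref{rem:omega}).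

On $\omega_1$, however, MLO expresses a property that no countable part of the play can witness. A set $C\subseteq\omega_1$ is a \emph{club} if it is unbounded and contains every limit ordinal $\delta<\omega_1$ in which $C\cap\delta$ is unbounded; a set is \emph{stationary} if it meets every club. Both notions are MLO-definable: $Z$ is a club iff
\[
\forall x\,\exists z\in Z\;x<z\quad\text{and}\quad\forall x\,\bigl[\bigl(\exists y\;y<x\ \wedge\ \forall y<x\,\exists z\in Z\;y<z<x\bigr)\to x\in Z\bigr],
\]
and $X$ is stationary iff $\forall Z\,(Z\text{ club}\to\exists x\,(x\in X\wedge x\in Z))$. A player may therefore be required to react to the stationarity of a set that the opponent is building, without ever being able to see it. One might guess that some game of this kind is undetermined in every model of ZFC. Theorem~\ref{thm:main} says that this guess is wrong. Section~\ref{sec:test} examines such a game, extracts from it the principle on which the proof turns, and describes the plan.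

\section{A test game and the transfer principle}\label{sec:test}

For a set $X$ let $\mathcal P^+(X)$ be the set of its nonempty subsets. We use three standard facts.

\begin{itemize}
\item[(F1)] The intersection of countably many clubs is a club. Hence a finite union of nonstationary sets is nonstationary, stationary sets are unbounded, and for every club $C$ a set $A$ is stationary iff $A\cap C$ is.
\item[(F2)] (Ulam) Every stationary subset of $\omega_1$ can be partitioned into any finite number $\ge1$ of stationary sets.
\item[(F3)] (Borel determinacy) A game of length $\omega$ with finitely many possible moves and a Borel set of winning plays is determined.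
\end{itemize}

We apply (F3) only to games whose winner depends on the set $\mathrm{Inf}$ of values taken infinitely often by a sequence $(c_n)_{n<\omega}$ in a finite set. The condition $c\in\mathrm{Inf}$ reads $\forall m\,\exists n\ge m\;c_n=c$, so the payoff is a Boolean combination of $\Pi^0_2$ sets.

\subsection{The test game}

Let Player~I win iff
\[
X\text{ is stationary}\iff Y\setminus X\text{ is stationary}.
\]
In the analogous game of length $\omega$, with ``infinite'' in place of ``stationary'', Player~I wins by echoing: he plays $x_0=0$, and $x_{n+1}=1$ iff $n\in Y\setminus X$. Then $X=\{n+1:n\in Y\setminus X\}$ is infinite iff $Y\setminus X$ is.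

On $\omega_1$ the echo is inaudible. The limit ordinals form a club, so only moves at limit rounds count; if Player~I echoes at successors and plays $0$ at limits, Player~II wins with $Y=\omega_1$. Nor can Player~I decide at a limit $\delta$ by asking whether $Y\setminus X$ is ``stationary below $\delta$'': a countable limit ordinal is the supremum of an $\omega$-sequence of successor ordinals, which is closed and unbounded in $\delta$ and misses all limit rounds. Finally, neither player can ignore the other. If $X$ is fixed in advance, Player~II wins with $Y=\emptyset$ when $X$ is stationary and with $Y=\omega_1$ when it is not. If $Y$ is fixed in advance, Player~I wins with $X=\emptyset$ when $Y$ is nonstationary, and otherwise by taking for $X$ one half of a splitting of $Y$ as in (F2).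

So the game on $\omega$ has an evident winner, and the question is whether his strategy can be carried over to $\omega_1$. The following definitions state this question for all finite situations at once.

\subsection{Boards}

\begin{definition}\label{def:board}
A \emph{board} is a tuple $b=(U,\Lambda,L,\mathcal W)$ with $U$ and $\Lambda$ finite and nonempty, $L:U\to\mathcal P^+(\Lambda)$ and $\mathcal W\subseteq\mathcal P^+(\Lambda)$. Elements of $\Lambda$ are called \emph{colors}. In the \emph{$\omega$-game} of $b$, in round $n<\omega$ Protagonist picks $u_n\in U$ and then Opponent picks $c_n\in L(u_n)$. Protagonist wins iff $\mathrm{Inf}\in\mathcal W$, where $\mathrm{Inf}$ is the set of colors $c_n$ taken infinitely often. We say that a player \emph{wins} a game if that player has a winning strategy.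
\end{definition}

For $z\in\Lambda^{\omega_1}$ let $\mathrm{St}(z)=\{c\in\Lambda:\{\delta:z_\delta=c\}\text{ is stationary}\}$. By (F1), $\mathrm{St}(z)\ne\emptyset$ and $z_\delta\in\mathrm{St}(z)$ for club many $\delta$. Given $G:\Lambda^{<\omega_1}\to U$, call $z$ \emph{legal for $G$} if $\{\delta:z_\delta\in L(G(z{\restriction}\delta))\}$ contains a club.

\begin{definition}\label{def:TP}
The \emph{transfer principle} $\mathsf{TP}$ is the statement: for every board whose $\omega$-game is won by Protagonist there is $G:\Lambda^{<\omega_1}\to U$ such that $\mathrm{St}(z)\in\mathcal W$ for every $z\in\Lambda^{\omega_1}$ that is legal for $G$.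
\end{definition}

Thus $G$ is a strategy for Protagonist in a game of length $\omega_1$, and it must succeed even if Opponent breaks the rules on a nonstationary set of rounds. This tolerance is needed in Section~\ref{sec:det}, where the rounds that matter form only a club.

Some instances of $\mathsf{TP}$ hold in ZFC. If $U=\Lambda=\{0,1\}$, $L(u)=\{u\}$ and $\mathcal W=\{\{0,1\}\}$, split $\omega_1$ into stationary sets $A_0,A_1$ by (F2) and let $G(t)=i$ when the length of $t$ lies in $A_i$. The test game leads to a board where such a $G$, depending on the length of $t$ alone, cannot work.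

\begin{example}\label{ex:board}
Let $b_*$ have $U=\{u,v\}$, $\Lambda=\{a,b,c\}$, $L(u)=\{a\}$, $L(v)=\{b,c\}$, and $\mathcal W=\{S:a\in S\Leftrightarrow b\in S\}=\{\{c\},\{a,b\},\{a,b,c\}\}$. Protagonist wins the $\omega$-game by playing $u$ immediately after each $b$ and $v$ otherwise. Let $G$ be given by $\mathsf{TP}$. In the test game put $z_\delta=a$ if $\delta\in X$, $z_\delta=b$ if $\delta\in Y\setminus X$, and $z_\delta=c$ otherwise, and let Player~I play $x_\delta=1$ iff $G(z{\restriction}\delta)=u$. Then $z_\delta\in L(G(z{\restriction}\delta))$ for all $\delta$, so $\mathrm{St}(z)\in\mathcal W$, which says that $X$ is stationary iff $Y\setminus X$ is. Under $\mathsf{TP}$, Player~I wins the test game.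
\end{example}

How can such a $G$ exist? The idea is not to predict stationarity but to correct it afterwards. Choose $G:\Lambda^{<\omega_1}\to\{u,v\}$ generically, by countable approximations. Suppose that $z$ is legal for $G$ and defeats it with $\mathrm{St}(z)=\{a,c\}$: Protagonist has played $u$ stationarily often without cause. Force a club through $\{\delta:G(z{\restriction}\delta)=v\}$. In the extension $z_\delta\in L(v)\cap\{a,c\}=\{c\}$ for club many $\delta$, so $\mathrm{St}(z)=\{c\}\in\mathcal W$. Three things make it possible to repeat this for all $z$ without collapsing $\omega_1$. First, to close off a countable increasing sequence of approximations to the club we must add its supremum $\delta$, which requires $G(z{\restriction}\delta)=v$; a countable approximation to $G$ built ``below $\delta$'' has not yet decided this value, so we may set it. Second, different sequences $z\ne z'$ have $z{\restriction}\delta\neq z'{\restriction}\delta$ for large $\delta$, so their demands on $G$ do not interact. Third, one sequence $z$ may have to be corrected more than once, since later forcing can destroy further stationary sets; the successive demands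 for the same $z$ must then be compatible, and this is what Protagonist's winning the $\omega$-game provides (Section~\ref{sec:positions}).

\subsection{The two halves of the proof}

\begin{theorem}\label{thm:A}
If ZFC is consistent, so is ZFC $+$ CH $+$ $\mathsf{TP}$.
\end{theorem}

\begin{theorem}\label{thm:B}
ZFC $+$ $\mathsf{TP}$ proves that $\mathcal G^{\omega_1}_\varphi$ is determined for every MLO formula $\varphi(X,Y)$.
\end{theorem}

Theorem~\ref{thm:main} follows at once. For Theorem~\ref{thm:B} we replace $\varphi$ by a finite algebra of types (Section~\ref{sec:types}), build a deterministic finite-state device that reads words of length $\omega_1$ (Section~\ref{sec:device}), show that the type of such a word is fixed by one type and a set of types occurring stationarily often (Section~\ref{sec:words}), and prove determinacy by induction on the number of states available to the play (Section~\ref{sec:det}). Theorem~\ref{thm:A} is proved in Sections~\ref{sec:positions} and~\ref{sec:forcing}, which do not depend on Sections~\ref{sec:types}--\ref{sec:det}.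

\section{Types and composition}\label{sec:types}

It is convenient to have one kind of variable. We use set variables only and the atomic formulas $P\subseteq Q$, $P=\emptyset$, and $P\triangleleft Q$, the last meaning that $p<q$ for some $p\in P$, $q\in Q$. Nothing is lost: $Z$ is a singleton iff $Z\ne\emptyset$ and not $Z\triangleleft Z$; an element variable is replaced by a set variable restricted to singletons, and $x<y$, $x=y$, $x\in P$ become $X\triangleleft Y$, $X\subseteq Y$, $X\subseteq P$.

An \emph{$r$-word} is a structure $\mathfrak A=(A,<,P_1,\dots,P_r)$ with $(A,<)$ a nonempty well-order and $P_i\subseteq A$. Let $\mathrm{Th}^0(\mathfrak A)$ be the set of atomic formulas in the variables $X_1,\dots,X_r$ that are true of $P_1,\dots,P_r$, and let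
\[
\mathrm{Th}^{k+1}(\mathfrak A)=\{\mathrm{Th}^k(\mathfrak A,P):P\subseteq A\},
\]
where $(\mathfrak A,P)$ is the $(r+1)$-word obtained by adding $P$. We call $\mathrm{Th}^k(\mathfrak A)$ the \emph{$k$-type} of $\mathfrak A$, and $M_{k,r}$ denotes the set of $k$-types of $r$-words. It is finite, since $M_{0,r}$ is finite and $M_{k+1,r}\subseteq\mathcal P^+(M_{k,r+1})$.

\begin{lemma}\label{lem:types}
Two $r$-words with the same $k$-type satisfy the same formulas of quantifier depth at most $k$.
\end{lemma}

\begin{proof}
Induction on $k$; the case $k=0$ is the definition. A formula of depth at most $k+1$ is equivalent to a Boolean combination of formulas $\exists Z\,\psi$ with $\psi$ of depth at most $k$ (an atomic formula $\chi$ is equivalent to $\exists Z\,\chi$). If $P$ witnesses $\exists Z\,\psi$ in $\mathfrak A$, choose $P'$ with $\mathrm{Th}^k(\mathfrak B,P')=\mathrm{Th}^k(\mathfrak A,P)$; it witnesses $\exists Z\,\psi$ in $\mathfrak B$.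
\end{proof}

For a nonempty well-order $I$ and $r$-words $\mathfrak A_i$ ($i\in I$), the sum $\sum_I\mathfrak A_i$ is their concatenation in the order of $I$.

\begin{lemma}[Composition]\label{lem:comp}
If $\mathrm{Th}^k(\mathfrak A_i)=\mathrm{Th}^k(\mathfrak B_i)$ for all $i\in I$, then $\mathrm{Th}^k(\sum_I\mathfrak A_i)=\mathrm{Th}^k(\sum_I\mathfrak B_i)$.
\end{lemma}

\begin{proof}
Induction on $k$, for all $r$. For $k=0$: $P\subseteq Q$ and $P=\emptyset$ hold in the sum iff they hold in all summands, and $P\triangleleft Q$ holds iff it holds in some summand or there are $i<j$ with $P\ne\emptyset$ in summand $i$ and $Q\neq\emptyset$ in summand $j$. For $k+1$: given $P$ in the first sum, choose $P'_i$ in $\mathfrak B_i$ with $\mathrm{Th}^k(\mathfrak B_i,P'_i)=\mathrm{Th}^k(\mathfrak A_i,P\cap A_i)$, and let $P'=\bigcup_iP'_i$. By the case $k$ the expanded sums have the same $k$-type. This gives one inclusion between the $(k+1)$-types, and the other follows by symmetry.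
\end{proof}

Hence there are functions $\cdot:M_{k,r}^2\to M_{k,r}$ and $\pi:M_{k,r}^\omega\to M_{k,r}$ giving the type of a sum of two words and of an $\omega$-sum from the types of the summands.

\section{A finite-state device for additive labelings}\label{sec:device}

Let $M$ be a finite set with functions $\cdot:M^2\to M$ and $\pi:M^\omega\to M$. A \emph{labeling} is a function $\tau:\{(\alpha,\beta):\alpha<\beta<\omega_1\}\to M$ such that
\[
\tau(\alpha,\gamma)=\tau(\alpha,\beta)\cdot\tau(\beta,\gamma)\quad(\alpha<\beta<\gamma),\qquad
\tau(\alpha_0,\sup_n\alpha_n)=\pi\bigl((\tau(\alpha_n,\alpha_{n+1}))_{n}\bigr)\quad(\alpha_0<\alpha_1<\cdots).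
\]
We put $\tau(\alpha,\alpha)=1$ for a new symbol $1\notin M$ that acts as a neutral element, so that the first equation holds for $\alpha\le\beta\le\gamma$. For a word $\mathfrak A$ on $\omega_1$, the function $\tau(\alpha,\beta)=\mathrm{Th}^k(\mathfrak A{\restriction}[\alpha,\beta))$ is a labeling for $(M_{k,r},\cdot,\pi)$ by Lemma~\ref{lem:comp}.

To analyze games we want to attach to each time $\beta$ a state from a finite set, such that the state at a limit depends only on the set of states seen cofinally often before it. Then a play can be restarted from its current state, and one can argue by induction on sets of states. The label $\tau(0,\beta)$ itself is not such a state.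

\begin{example}\label{ex:cof}
Fix $P\subseteq\omega_1$ and let $\tau(\alpha,\beta)=(m,m')\in\{0,1\}^2$, where $m=1$ iff $P$ meets $[\alpha,\beta)$, and $m'=1$ iff $\beta$ is a limit and $P\cap\beta$ is cofinal in $\beta$. This is a labeling with $(m_0,m_0')\cdot(m_1,m_1')=(\max(m_0,m_1),m_1')$ and $\pi((m_n,m'_n)_n)=(\max_nm_n,m')$, where $m'=1$ iff $m_n=1$ infinitely often. For $P=\omega$ and for $P=\{0\}$ we have $\tau(0,n)=(1,0)$ for all $n\geq1$, but $\tau(0,\omega)$ is $(1,1)$ in the first case and $(1,0)$ in the second.
\end{example}

\subsection{Devices and runs}\label{sub:runs}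

A \emph{device} over $M$ consists of a finite set $Q$ of states, $q_{\mathrm{init}}\in Q$, and functions $*:Q\times M\to Q$, $\lambda:\mathcal P^+(Q)\to Q$, $p:Q\to\omega\cup\{\infty\}$ (the \emph{level}) and $\iota:Q\to\omega$ (the \emph{target}). The \emph{run} from $q\in Q$ on a sequence $(x_\beta)$ of letters from $M$ is defined by
\[
q_0=q,\qquad q_{\beta+1}=q_\beta*x_\beta,\qquad q_\beta=\lambda(K_\beta)\ \ (\beta\text{ limit}),
\]
where $K_\beta=\{q':q_\eta=q'\text{ for cofinally many }\eta<\beta\}$. For $D\in\mathcal P^+(Q)$ put
\[
p_D=\min\{p(q):q\in D\},\qquad D^{\min}=\{q\in D:p(q)=p_D\},\qquad\Lambda_D=\iota[D^{\min}].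
\]

Let $\rho=(q_\beta)_{\beta<\omega_1}$ be a run, let $K(\rho)=D$ be the set of states occurring unboundedly often, and let
\[
C(\rho)=\{\delta\text{ limit}:K_\delta=D\text{ and }q_\eta\in D\text{ for all }\eta\ge\delta\}.
\]
This is a club. It is unbounded: above any ordinal beyond which all states lie in $D$, take an increasing $\omega$-sequence of times at which every state of $D$ occurs infinitely often; its supremum is in $C(\rho)$. It is closed: if $\delta$ is a limit of points of $C(\rho)$, every state of $D$ occurs cofinally below each of these points, hence below $\delta$, and no other state occurs after the first of them. For $\delta\in C(\rho)$ we have $q_\delta=\lambda(D)$ and $q_\delta\in D$, so $\lambda(D)\in D$. The \emph{color} of $\delta\in C(\rho)$ is $\chi(\delta)=\iota(q_\eta)\in\Lambda_D$, where $\eta>\delta$ is least with $q_\eta\in D^{\min}$. Let $I(\rho)\in\mathcal P^+(\Lambda_D)$ be the set of colors taken on a stationary subset of $C(\rho)$.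

\begin{proposition}\label{prop:device}
There are a device over $M$, a function $o:Q\to M$ and elements $t^D_j\in M$ $(D\in\mathcal P^+(Q),\ j<\omega)$ such that for every labeling $\tau$ the run $\rho=(q_\beta)_{\beta<\omega_1}$ from $q_{\mathrm{init}}$ on the letters $\tau(\beta,\beta+1)$ satisfies:
\begin{itemize}
\item[(a)] $\tau(0,\beta)=o(q_\beta)$ for $0<\beta<\omega_1$;
\item[(b)] with $D=K(\rho)$, there is a final segment $C'$ of $C(\rho)$ such that $\tau(0,\varepsilon)=t^D_1$ and $\tau(\delta,\varepsilon)=t^D_{\chi(\delta)}$ for all $\delta<\varepsilon$ in $C'$.
\end{itemize}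
\end{proposition}

We first define $q_\beta$ directly from $\tau$ and then show that these states obey recursion rules $*$ and $\lambda$ that do not depend on $\tau$.

\subsection{Leaders, incumbents and states}

To compute $\tau(0,\beta)$ at a limit we need labels of intervals starting at late points, so the state must follow many starting points $\alpha$. Only finitely many behave differently. Fix $\tau$. For $\alpha,\alpha'\le\beta$ write $\alpha\equiv_\beta\alpha'$ if $\tau(\alpha,\beta)=\tau(\alpha',\beta)$. There are at most $|M|+1$ classes, one of which is $\{\beta\}$, and multiplying by $\tau(\beta,\gamma)$ shows that equivalence \emph{persists}: $\alpha\equiv_\beta\alpha'$ implies $\alpha\equiv_\gamma\alpha'$ for $\gamma\ge\beta$.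

A \emph{leader at $\beta$} is the least element of an $\equiv_\beta$-class. Both $0$ and $\beta$ are leaders at $\beta$, and there are at most $|M|+1$ leaders. By persistence, leadership once lost is never regained:
\begin{itemize}
\item[(L1)] if $\alpha\le\beta\le\beta'$ and $\alpha$ is a leader at $\beta'$, then $\alpha$ is a leader at $\beta$.
\end{itemize}
An \emph{incumbent at $\beta$} is an ordinal $\alpha<\beta$ that is a leader at every time in $[\alpha,\beta)$. Then:
\begin{itemize}
\item[(L2)] every leader at $\beta$ other than $\beta$ is an incumbent at $\beta$, and the incumbents at $\gamma+1$ are the leaders at $\gamma$ (both by (L1));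
\item[(L3)] there are at most $|M|+1$ incumbents at $\beta$, since finitely many incumbents are all leaders at the time given by the largest of them.
\end{itemize}
An incumbent at $\beta$ that is not a leader at $\beta$ is \emph{dropped} at $\beta$. Let $o_1<\dots<o_m$ be the incumbents at $\beta$. The \emph{event} $e_\beta$ is $\infty$ if nothing is dropped at $\beta$. Otherwise $e_\beta=(p,i,b)$, where $p$ is least such that $o_p$ is dropped, $o_i$ is the least element of the $\equiv_\beta$-class of $o_p$ (a leader below $o_p$, so an incumbent with $i<p$ by (L2)), and $b=(\tau(o_j,o_p))_{j<p}$. Since $o_1=0$ is never dropped, $2\le p\le|M|+1$.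

With $\ell_1<\dots<\ell_k$ the leaders at $\beta$, the \emph{state} at $\beta$ is
\[
q_\beta=\bigl(k,\ (\tau(\ell_i,\ell_j))_{1\le i<j\le k},\ e_\beta\bigr).
\]
Let $Q$ be the finite set of all formal triples of this shape with $k\le|M|+1$, and for a triple with event $(p,i,b)$ let its level be $p$ and its target $i$; for event $\infty$ the level is $\infty$ and the target $0$. The state $q_0=(1,\emptyset,\infty)=:q_{\mathrm{init}}$ does not depend on $\tau$. The \emph{last column} of $q_\beta$ is $(\tau(\ell_i,\beta))_{i<k}$. For $\beta>0$ its first entry is $\tau(0,\beta)$; letting $o(q)$ be that entry (arbitrary if $k=1$) gives $\tau(0,\beta)=o(q_\beta)$.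

In Example~\ref{ex:cof} the events separate the two cases. For $P=\omega$ and $n\ge1$ the incumbents at $n+1$ are $0,n$, and $n$ is dropped: $e_{n+1}=(2,1,b)$ with $b_1=(1,0)$. For $P=\{0\}$ and $n\ge2$ the incumbents at $n+1$ are $0,1,n$, and $e_{n+1}=(3,2,b)$ with $b_1=(1,0)$, $b_2=(0,0)$. The formula $\tau(0,\omega)=b_1\cdot\pi(b_i,b_i,\dots)$ of Lemma~\ref{lem:limit} below gives $(1,0)\cdot(1,1)=(1,1)$ and $(1,0)\cdot(0,0)=(1,0)$.

\begin{lemma}[Update]\label{lem:update}
For $\beta>0$ with incumbents $o_1<\dots<o_m$, the state $q_\beta$ is computed from $m$, $(\tau(o_i,o_j))_{i<j\le m}$ and $(\tau(o_j,\beta))_{j\le m}$ by a rule that does not depend on $\tau$ and $\beta$. In particular there is $*:Q\times M\to Q$ with $q_{\gamma+1}=q_\gamma*\tau(\gamma,\gamma+1)$ for all $\tau$ and $\gamma$.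
\end{lemma}

\begin{proof}
The least element of the class of $o_j$ is an incumbent by (L2), so $o_j$ is a leader at $\beta$ iff $\tau(o_j,\beta)\ne\tau(o_i,\beta)$ for all $i<j$. The leaders are these $o_j$ and $\beta$, and the matrix and the event are read off from the data. For $\beta=\gamma+1$ the incumbents are the leaders $\ell_1,\dots,\ell_k=\gamma$ at $\gamma$, their matrix is part of $q_\gamma$, and $\tau(\ell_j,\gamma+1)=\tau(\ell_j,\gamma)\cdot\tau(\gamma,\gamma+1)$.
\end{proof}

\begin{lemma}[Stability]\label{lem:stab}
Let $\zeta<\xi\le\omega_1$, let $u_1<\dots<u_m$ be the first $m$ leaders at $\zeta$, and suppose $p(q_\eta)>m$ for $\zeta<\eta<\xi$. Then $u_1,\dots,u_m$ are the first $m$ leaders at every $\eta\in[\zeta,\xi)$ and the first $m$ incumbents at every countable $\eta\in(\zeta,\xi]$.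
\end{lemma}

\begin{proof}
Induction on $\eta$. Let $\eta\in(\zeta,\xi]$ be countable and suppose the $u_j$ are leaders at all times in $[\zeta,\eta)$. By (L1) they are leaders at the times in $[u_j,\zeta]$, so they are incumbents at $\eta$. An incumbent at $\eta$ below $u_m\le\zeta$ is a leader at $\zeta$, hence some $u_j$. So the $u_j$ are the first $m$ incumbents at $\eta$. If $\eta<\xi$, none of them is dropped because $p(q_\eta)>m$, and a leader at $\eta$ below $u_m$ is an incumbent, hence some $u_j$.
\end{proof}

\subsection{Limits}

At a limit $\beta$ the least level $p$ seen cofinally often tells how many leaders survive, and an event of that level carries the labels needed for Lemma~\ref{lem:update}.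

\begin{lemma}\label{lem:limit}
Let $\beta<\omega_1$ be a limit and $p=\min\{p(q):q\in K_\beta\}$. Then $p<\infty$. Let $\eta_0<\beta$ satisfy $p(q_{\eta_0})=p$ and $p(q_\eta)\ge p$ for $\eta_0<\eta<\beta$ (such $\eta_0$ exist), and let $s_1<\dots<s_{p-1}$ be the first $p-1$ incumbents at $\eta_0$. Then:
\begin{itemize}
\item[(a)] the $s_j$ are the first $p-1$ leaders at every $\eta\in[\eta_0,\beta)$;
\item[(b)] the incumbents at $\beta$ are exactly $s_1,\dots,s_{p-1}$;
\item[(c)] if a state in $K_\beta$ has event $(p,i,b)$, then $\tau(s_j,\beta)=b_j\cdot\pi(b_i,b_i,\dots)$ for $j<p$.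
\end{itemize}
\end{lemma}

\begin{proof}
If nothing were dropped at the times $\zeta+1,\dots,\zeta+|M|+1$, then each of the $|M|+2$ ordinals $\zeta,\dots,\zeta+|M|+1$ would be a leader at the last of these times. So finite levels occur cofinally below $\beta$, and $p<\infty$ because $Q$ is finite. All states from some point on lie in $K_\beta$, so $\eta_0$ exists.

The $s_j$ are not dropped at $\eta_0$, so by (L2) they are the first $p-1$ leaders at $\eta_0$. Lemma~\ref{lem:stab} with $m=p-1$ gives (a) and shows that the $s_j$ are the first $p-1$ incumbents at every $\eta\in(\eta_0,\beta]$.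

Fix a state in $K_\beta$ with event $(p,i,b)$. The set $H=\{\eta\in(\eta_0,\beta):e_\eta=(p,i,b)\}$ is cofinal in $\beta$. For $\eta\in H$ let $d_\eta<\eta$ be the $p$-th incumbent at $\eta$. It is dropped at $\eta$, $d_\eta\equiv_\eta s_i$, and $\tau(s_j,d_\eta)=b_j$ for $j<p$. We claim that for each $\zeta<\beta$ we have $d_\eta>\zeta$ for all sufficiently large $\eta\in H$. The $d_\eta$ are pairwise distinct, since $d_\eta$ is not a leader at $\eta$ and so is not an incumbent at any later time. If $\eta\in H$, $\eta>\zeta$ and $d_\eta\le\zeta$, then $d_\eta$ is a leader at $\zeta$. So there are at most $|M|+1$ such $\eta$, which proves the claim.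

(b) Let $\sigma$ be an incumbent at $\beta$ and take $\eta\in H$ with $d_\eta>\sigma$. Then $\sigma$ is an incumbent at $\eta$ below the $p$-th one, so $\sigma$ is some $s_j$.

(c) By the claim choose $\eta_1<\eta_2<\cdots$ in $H$, cofinal in $\beta$, with $d_{\eta_{n+1}}\ge\eta_n$. Then $d_{\eta_n}<\eta_n\le d_{\eta_{n+1}}$, so the $d_{\eta_n}$ increase to $\beta$. The equivalence $d_{\eta_n}\equiv_{\eta_n}s_i$ persists to the time $d_{\eta_{n+1}}$, so $\tau(d_{\eta_n},d_{\eta_{n+1}})=\tau(s_i,d_{\eta_{n+1}})=b_i$. Hence $\tau(s_j,\beta)=\tau(s_j,d_{\eta_1})\cdot\tau(d_{\eta_1},\beta)=b_j\cdot\pi(b_i,b_i,\dots)$.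
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:device}]
For each $K\in\mathcal P^+(Q)$ fix a state $q^K\in K$ of least level. Let $\beta$ be a limit, $K=K_\beta$, and let $(p,i,b)$ be the event of $q^K$. By Lemma~\ref{lem:limit} there are $p-1$ incumbents at $\beta$; their matrix is the upper left $(p-1)\times(p-1)$ part of the matrix of $q^K$ by (a), since $q^K$ occurs after $\eta_0$; and their labels to $\beta$ are given by (c). So Lemma~\ref{lem:update} computes $q_\beta$ from $K$ alone. Let $\lambda(K)$ be the result, and let $\lambda(K)$ be arbitrary for sets $K$ that never arise. Then $(q_\beta)_{\beta<\omega_1}$ is the run from $q_{\mathrm{init}}$ on the letters $\tau(\beta,\beta+1)$, and (a) holds. Let $t^D_j$ be the $j$-th entry of the last column of $\lambda(D)$ if there is one, and arbitrary otherwise.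

For (b) let $D=K(\rho)$ and $p=p_D$, which is finite by Lemma~\ref{lem:limit} applied to a point of $C(\rho)$. Choose $\eta_0$ with $p(q_{\eta_0})=p$ and $q_\eta\in D$ for all $\eta\ge\eta_0$, let $0=s_1<\dots<s_{p-1}$ be the first $p-1$ incumbents at $\eta_0$, and let $C'=C(\rho)\setminus(\eta_0+1)$. Let $\delta\in C'$. By Lemma~\ref{lem:limit}(b) the incumbents at $\delta$ are exactly the $s_j$, so a finite event at $\delta$ would have level at most $p-1$; but $q_\delta\in D$ has level at least $p$. Hence nothing is dropped, the leaders at $\delta$ are $s_1,\dots,s_{p-1},\delta$, and, as $q_\delta=\lambda(D)$,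
\[
\tau(s_j,\delta)=t^D_j\qquad(j<p,\ \delta\in C').
\]
The case $j=1$ is the first assertion. Let $\eta>\delta$ be least with $q_\eta\in D^{\min}$. The states strictly between $\delta$ and $\eta$ lie in $D\setminus D^{\min}$ and so have level $>p$. By Lemma~\ref{lem:stab} with $m=p$, the first $p$ incumbents at $\eta$ are $s_1,\dots,s_{p-1},\delta$. The event at $\eta$ has level $p$, so $\delta\equiv_\eta s_i$ with $i=\iota(q_\eta)=\chi(\delta)<p$. If $\varepsilon\in C'$ is above $\delta$, then $\eta<\varepsilon$ because $D^{\min}\subseteq K_\varepsilon$, and persistence gives $\tau(\delta,\varepsilon)=\tau(s_i,\varepsilon)=t^D_i$.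
\end{proof}

\begin{remark}\label{rem:omega}
Part (a) shows that $\mathcal G^\omega_\varphi$ is determined. Let $k$ be the depth of $\varphi$ and take the device for $M_{k,2}$. Extending a play of length $\omega$ to a word on $\omega_1$, we see that its $k$-type is $o(\lambda(K_\omega))$, where $K_\omega$ is the set of states $q_n$ taken infinitely often and $q_n$ depends only on the first $n$ rounds. So (F3) applies.
\end{remark}

\subsection{Normal form on a club}

A \emph{normal form} of a labeling $\tau$ is a triple $(C,s,c)$ with $C\subseteq\omega_1\setminus\{0\}$ a club, $s\in M$ and $c:C\to M$, such that $\tau(0,\beta)=s$ for $\beta\in C$ and $\tau(\alpha,\beta)=c(\alpha)$ for $\alpha<\beta$ in $C$. Restricting to a smaller club gives again a normal form. A pair $(s,S)$ with $s\in M$, $S\subseteq M$ is \emph{admissible} if for all $c_0,c_1,\ldots\in S$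
\[
\pi(c_0,c_1,\dots)=c_0,\qquad c_0\cdot c_1=c_0,\qquad s\cdot c_0=s.
\]

\begin{corollary}\label{cor:normal}
Every labeling $\tau$ has a normal form $(C,s,c)$. The pair $(s,S)$ with $S=\{m:c^{-1}(m)\text{ is stationary}\}$ depends only on $\tau$ and is admissible. In the notation of Proposition~\ref{prop:device}, $s=t^D_1$ and $S=\{t^D_i:i\in I(\rho)\}$.
\end{corollary}

\begin{proof}
The triple $(C',t^D_1,\delta\mapsto t^D_{\chi(\delta)})$ is a normal form, and by (F1) its set $S$ is as stated. Two normal forms agree on the intersection of their clubs, which gives independence by (F1). Given $c_i\in S$, choose $\alpha_0<\alpha_1<\cdots$ in $C$ with $c(\alpha_i)=c_i$; then $\alpha=\sup_i\alpha_i\in C$ and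
\[
c_0=\tau(\alpha_0,\alpha)=\pi(c_0,c_1,\dots),\qquad c_0=\tau(\alpha_0,\alpha_2)=c_0\cdot c_1,\qquad s=\tau(0,\alpha_1)=s\cdot c_0.\qedhere
\]
\end{proof}

The function $c$ cannot be made constant. For $P\subseteq\omega_1$ let $\tau(\alpha,\beta)=1$ if $\alpha\in P$ and $0$ otherwise, with $m\cdot m'=m$ and $\pi(m_0,m_1,\dots)=m_0$. Here $c$ is the indicator function of $P$ on $C$, and $S$ records which of $P$ and $\omega_1\setminus P$ are stationary.

\section{The type of a word of length $\omega_1$}\label{sec:words}

For an $r$-word $\mathfrak A$ on $\omega_1$ let $(s_k,S_k)(\mathfrak A)$ be the pair of Corollary~\ref{cor:normal} for the labeling by $k$-types. The function $\pi$ covers only countable sums, so the type of the whole word needs a separate argument. It shows that MLO sees nothing of $c$ beyond the set $S$: it cannot tell \emph{where} the stationary sets lie, because by (F2) any of them can be split as finely as a witness for a set quantifier requires.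

\begin{proposition}\label{prop:words}
If $\mathfrak A,\mathfrak B$ are $r$-words on $\omega_1$ with $(s_k,S_k)(\mathfrak A)=(s_k,S_k)(\mathfrak B)$, then $\mathrm{Th}^k(\mathfrak A)=\mathrm{Th}^k(\mathfrak B)$.
\end{proposition}

\begin{proof}
Induction on $k$, for all $r$. For a club $C$ and $\delta\in C$ let $\delta^+$ be the next point of $C$.

\emph{$k=0$.} Let $(s,S)=(s_0,S_0)(\mathfrak A)$ and take a normal form $(C,s,c)$, shrunk by (F1) so that $c$ has values in $S$. The club cuts $\mathfrak A$ into an initial piece of type $s$ and pieces $[\delta,\delta^+)$ with types in $S$, each type in $S$ occurring unboundedly often. So $P\subseteq Q$ (or $P=\emptyset$) holds in $\mathfrak A$ iff it belongs to $s$ and to every member of $S$. And $P\triangleleft Q$ holds iff it belongs to $s$ or to some member of $S$, or else $P\ne\emptyset$ according to $s$ or some member of $S$ and $Q\neq\emptyset$ according to some member $c'$ of $S$; in the last case a piece of type $c'$ occurs after the piece that $P$ meets. Thus $(s,S)$ determines $\mathrm{Th}^0(\mathfrak A)$.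

\emph{$k+1$.} Let $(s,S)$ be the common pair at level $k+1$, let $P\subseteq\omega_1$, and let $(e_*,S')=(s_k,S_k)(\mathfrak A,P)$. We find $P'$ with $(s_k,S_k)(\mathfrak B,P')=(e_*,S')$. The induction hypothesis then gives $\mathrm{Th}^{k+1}(\mathfrak A)\subseteq\mathrm{Th}^{k+1}(\mathfrak B)$, and symmetry finishes the proof.

Take normal forms $(C,s,c)$ for $\mathfrak A$ at level $k+1$ and $(C,e_*,e)$ for $(\mathfrak A,P)$ at level $k$ with a common club $C$, shrunk so that every pair $(c(\delta),e(\delta))$ that is taken on $C$ is taken stationarily often. For $m\in S$ let $E(m)$ be the set of $e'$ such that $(m,e')$ is taken. Then $E(m)\ne\emptyset$, and $\bigcup_{m\in S}E(m)=S'$, because on $C$ the values taken by $c$ and by $e$ are exactly the members of $S$ and of $S'$. Moreover $E(m)\subseteq m$: if $(c(\delta),e(\delta))=(m,e')$, the piece $[\delta,\delta^+)$ of $\mathfrak A$ has $(k+1)$-type $m$ and its expansion by $P$ has $k$-type $e'$. The piece $[0,\min C)$ shows $e_*\in s$ in the same way.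

Let $(C',s,c')$ be a normal form for $\mathfrak B$ at level $k+1$ with $c'$ taking values in $S$. For $m\in S$ partition the stationary set $c'^{-1}(m)$ into stationary sets $A_{m,e'}$, $e'\in E(m)$, by (F2), and define $f:C'\to S'$ by $f(\delta)=e'$ for $\delta\in A_{m,e'}$. Since $f(\delta)\in c'(\delta)$, we can choose $P'$ on each piece $[\delta,\delta^+)$ of $\mathfrak B$ so that the expanded piece has $k$-type $f(\delta)$; since $e_*\in s$, we can choose $P'$ on $[0,\min C')$ to get $k$-type $e_*$.

Let $\tau'$ be the labeling of $(\mathfrak B,P')$ by $k$-types. We show by induction on $\varepsilon\in C'$ that $\tau'(0,\varepsilon)=e_*$ and $\tau'(\delta,\varepsilon)=f(\delta)$ for $\delta\in C'\cap\varepsilon$, using that $(e_*,S')$ is admissible. For $\varepsilon=\min C'$ this is the choice of $P'$. For $\varepsilon=\zeta^+$ we have $\tau'(\zeta,\varepsilon)=f(\zeta)$ by choice, $\tau'(\delta,\varepsilon)=f(\delta)\cdot f(\zeta)=f(\delta)$ for $\delta<\zeta$, and $\tau'(0,\varepsilon)=e_*\cdot f(\zeta)=e_*$. If $\varepsilon$ is a limit point of $C'$, take $\delta=\delta_0<\delta_1<\cdots$ in $C'$ cofinal in $\varepsilon$; then $\tau'(\delta,\varepsilon)=\pi(f(\delta_0),f(\delta_1),\dots)=f(\delta)$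 and $\tau'(0,\varepsilon)=e_*\cdot f(\delta)=e_*$. So $(C',e_*,f)$ is a normal form of $\tau'$, and every member of $S'$ is taken by $f$ on a stationary set.
\end{proof}

\section{The transfer principle implies determinacy}\label{sec:det}

In this section we assume $\mathsf{TP}$ and prove Theorem~\ref{thm:B}. Fix $\varphi$ of quantifier depth $k$, let $M=M_{k,2}$, and take the device of Proposition~\ref{prop:device} for $M$. For bits $x,y$ let $t(x,y)\in M$ be the $k$-type of the one-point word with these membership bits. All games of this section, except the $\omega$-games of boards, are played in rounds as in $\mathcal G^{\omega_1}_\varphi$: Player~I chooses $x$, then Player~II chooses $y$, and the \emph{letter} of the round is $t(x,y)$. A \emph{play from $q\in Q$} is a play together with the run from $q$ on its letters. \emph{Time $\eta$} is the moment after the rounds with index below $\eta$; at time $\eta$ both players know $q_\eta$. For a player $e\in\{\mathrm I,\mathrm{II}\}$ let $\bar e$ be the other one.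

\subsection{The winner of a run}

For $D$ with $\lambda(D)\in D$ and $I\in\mathcal P^+(\Lambda_D)$ put $\Omega_D(I)=\mathrm I$ if there is a play of $\mathcal G^{\omega_1}_\varphi$ won by Player~I whose run $\rho$ from $q_{\mathrm{init}}$ has $K(\rho)=D$ and $I(\rho)=I$; otherwise put $\Omega_D(I)=\mathrm{II}$. For a run $\rho$ of length $\omega_1$ from an arbitrary state, call $\Omega_{K(\rho)}(I(\rho))$ the \emph{winner of $\rho$}.

\begin{lemma}\label{lem:winner}
\begin{itemize}
\item[(a)] The winner of a play of $\mathcal G^{\omega_1}_\varphi$ is the winner of its run from $q_{\mathrm{init}}$.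
\item[(b)] If $\rho=(q_\beta)_{\beta<\omega_1}$ is a run and $\alpha<\omega_1$, then the tail $\rho'=(q_{\alpha+\beta})_{\beta<\omega_1}$ is a run from $q_\alpha$ with the same winner.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The letters of the play are the labels $\tau(\beta,\beta+1)$ of the word $(\omega_1,<,X,Y)$. By Corollary~\ref{cor:normal} the pair $(K(\rho),I(\rho))$ determines $(s_k,S_k)$ of the word, hence its $k$-type by Proposition~\ref{prop:words}, hence the truth value of $\varphi$ by Lemma~\ref{lem:types}. So all plays with the same pair $(D,I)$ have the same winner, which is $\Omega_D(I)$ by definition.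

(b) For limit $\beta$ the set of states cofinal below $\beta$ in $\rho'$ is $K_{\alpha+\beta}$, so $\rho'$ is a run. Since $\alpha+\beta=\beta$ for $\beta\ge\alpha\cdot\omega$, the two runs coincide from $\alpha\cdot\omega$ on, and so do $K(\cdot)$, the clubs $C(\cdot)$ and the colors above that point.
\end{proof}

\subsection{Auxiliary games}

We have no general determinacy theorem for length $\omega_1$, so we argue by induction on the set $D$ of states in which the play is confined. For the induction we must allow plays to leave $D$, with a prescribed winner for each exit state, and we must single out the limits at which all of $D$ has been used, since below such a limit smaller sets suffice.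

Let $D\subseteq Q$ and consider a play from $q\in Q$ (possibly $q\notin D$). The \emph{exit time} is the least $\eta>0$ with $q_\eta\notin D$, if there is one. A \emph{$D$-limit} is a limit time $\delta$ with $q_\eta\in D$ for $0<\eta<\delta$ and $K_\delta=D$; there $q_\delta=\lambda(D)$. We note:
\begin{itemize}
\item[(O)] if $D'\subsetneq D$ and $q_\xi\in D'$ for all $\xi\in(\zeta,\eta)$, then no time in $(\zeta,\eta]$ is a $D$-limit.
\end{itemize}
Let $w:Q\setminus D\to\{\mathrm I,\mathrm{II}\}$.
\begin{itemize}
\item $\mathcal L_D(q,w)$: the play from $q$ stops at the exit time $\eta$, and $w(q_\eta)$ wins. If there is no exit time below $\omega_1$, the winner is the winner of the run.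
\item $\mathcal H_D(q,w,e)$, for $D\ne\emptyset$ and a player $e$: the same, except that the play also stops at the first $D$-limit, and then $e$ wins, whatever the state there is (this rule has priority at that time).
\end{itemize}
By Lemma~\ref{lem:winner}(a), $\mathcal L_Q(q_{\mathrm{init}},\emptyset)$ is $\mathcal G^{\omega_1}_\varphi$. So Theorem~\ref{thm:B} is a case of the following.

\begin{proposition}\label{prop:det}
All games $\mathcal L_D(q,w)$ are determined.
\end{proposition}

We use throughout the following \emph{restart rule}. If a play of $\mathcal L_D(q,w)$ has not stopped at any time $\le\eta$, then its tail from time $\eta$ is a play of $\mathcal L_D(q_\eta,w)$ with the same winner; the same holds for $\mathcal H_D(q,w,e)$ and $\mathcal H_D(q_\eta,w,e)$. Indeed the exit time and the $D$-limits above $\eta$ correspond under $\beta\mapsto\eta+\beta$, and non-stopping plays are covered by Lemma~\ref{lem:winner}(b). So a player may at time $\eta$ switch to a winning strategy from $q_\eta$.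

The proof of Proposition~\ref{prop:det} is by induction on $|D|$. The game $\mathcal L_\emptyset(q,w)$ stops after one round and is determined. For the rest of the section fix $D\ne\emptyset$ and $w$, and assume that all games $\mathcal L_{D'}(q',w')$ with $D'\subsetneq D$ are determined.

\subsection{Up to the first $D$-limit}

\begin{lemma}\label{lem:H}
All games $\mathcal H_D(q,w,e)$ are determined.
\end{lemma}

\begin{proof}
Fix $e$. Let $W_e,W_{\bar e}$ be the sets of states $q$ from which $e$, respectively $\bar e$, wins $\mathcal H_D(q,w,e)$, and suppose $N=Q\setminus(W_e\cup W_{\bar e})\neq\emptyset$. The idea is that $e$ is content to visit all states of $D$ in turn forever, so $\bar e$ must prevent it. For $d\in D$ let $D_d=D\setminus\{d\}$ and extend $w$ to $w_d$ on $Q\setminus D_d$ by $w_d(d)=\bar e$ if $d\in W_{\bar e}$ and $w_d(d)=e$ otherwise.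

Let $q\in N$ and $d\in D$. Suppose $\bar e$ wins $\mathcal L_{D_d}(q,w_d)$, and let $\bar e$ use this strategy in $\mathcal H_D(q,w,e)$. By (O) there is no $D$-limit up to and including the time at which $\mathcal L_{D_d}$ stops. If it stops outside $D$, at $q'$, then $w(q')=w_d(q')=\bar e$. If it stops at $d$, then $d\in W_{\bar e}$ and $\bar e$ restarts with a winning strategy from $d$. If it never stops, $\bar e$ is the winner of the run. So $q\in W_{\bar e}$, which is false. By the induction hypothesis $e$ has a winning strategy $\sigma_{q,d}$ in $\mathcal L_{D_d}(q,w_d)$.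

Enumerate $D=\{d_0,\dots,d_{n-1}\}$ and put $d_j=d_{j\bmod n}$ for $j<\omega$. From $q\in N$, $e$ plays $\mathcal H_D(q,w,e)$ in stages. Stage $j$ starts at a state $q'\in N$ and follows $\sigma_{q',d_j}$ until $\mathcal L_{D_{d_j}}(q',w_{d_j})$ stops; by (O) no $D$-limit occurs during a stage. If the stage never stops, $e$ wins by Lemma~\ref{lem:winner}(b). If it stops outside $D$, then $w$ assigns the exit state to $e$. If it stops at $d_j$, then $d_j\notin W_{\bar e}$; if $d_j\in W_e$, $e$ restarts with a winning strategy, and if $d_j\in N$, stage $j+1$ begins. If all $\omega$ stages are completed, their supremum $\delta<\omega_1$ is a $D$-limit, since only states of $D$ have occurred at positive times and each occurred cofinally; so $e$ wins. Thus $q\in W_e$, a contradiction.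
\end{proof}

Let $r=\lambda(D)$. If $r\notin D$, the first $D$-limit is the exit time, so $\mathcal L_D(q,w)$ is $\mathcal H_D(q,w,w(r))$ and we are done. From now on $r\in D$.

It suffices to show that $\mathcal L_D(r,w)$ is determined. For let $e$ be its winner and consider $\mathcal H_D(q,w,e)$. If $e$ wins this game, $e$ wins $\mathcal L_D(q,w)$ by playing the strategy up to the first $D$-limit, where the state is $r$, and restarting there. If $\bar e$ wins it, the winning strategy never meets a $D$-limit, so it wins $\mathcal L_D(q,w)$ as it stands.

\subsection{Blocks}

A play of $\mathcal L_D(r,w)$ is cut by its $D$-limits into blocks. Each block starts in state $r$, and all that a completed block contributes to the final outcome is one color. So we ask which sets of colors a player can enforce in a single block. Write $\Lambda=\Lambda_D$. For a player $e$ and $T\subseteq\Lambda$, the \emph{block game} $\mathcal B(e,T)$ is played from $r$ like $\mathcal H_D$, but at a stop at the first $D$-limit $\delta$ player $e$ wins iff $\iota(q_\eta)\in T$, where $\eta>0$ is least with $q_\eta\in D^{\min}$ (so $\eta<\delta$, as $D^{\min}\subseteq K_\delta$).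 The games $\mathcal B(e,T)$ and $\mathcal B(\bar e,\Lambda\setminus T)$ are identical.

\begin{lemma}\label{lem:B}
All games $\mathcal B(e,T)$ are determined.
\end{lemma}

\begin{proof}
For $q\in D^{\min}$ let $e_q=e$ if $\iota(q)\in T$ and $e_q=\bar e$ otherwise, and let $w'(q)$ be the winner of $\mathcal H_D(q,w,e_q)$, which exists by Lemma~\ref{lem:H}. Let $w'=w$ outside $D$. The game $\mathcal L_{D\setminus D^{\min}}(r,w')$ is determined because $D^{\min}\ne\emptyset$. Its winner wins $\mathcal B(e,T)$ by following the winning strategy until that game stops; by (O) no $D$-limit occurs up to then. If it never stops or stops outside $D$, the two games have the same outcome. If it stops at $q\in D^{\min}$, the relevant color is $\iota(q)$, so the rest of $\mathcal B(e,T)$ is $\mathcal H_D(q,w,e_q)$, which this player wins.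
\end{proof}

Let $U_e=\{T\subseteq\Lambda:e\text{ wins }\mathcal B(e,T)\}$. By Lemma~\ref{lem:B},
\begin{equation}\label{eq:dual}
T\notin U_e\iff\Lambda\setminus T\in U_{\bar e}.
\end{equation}
If $\emptyset\in U_e$ for some $e$, a winning strategy of $e$ in $\mathcal B(e,\emptyset)$ never meets a $D$-limit and so wins $\mathcal L_D(r,w)$. Assume now that $\emptyset\notin U_{\mathrm I}\cup U_{\mathrm{II}}$. Then $\Lambda\in U_{\mathrm I}\cap U_{\mathrm{II}}$ by \eqref{eq:dual}, and
\[
b_e=(U_e,\Lambda,\mathrm{id},\mathcal W_e),\qquad\mathcal W_e=\{S\in\mathcal P^+(\Lambda):\Omega_D(S)=e\},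
\]
is a board for each player $e$.

\begin{lemma}\label{lem:dual}
Protagonist wins the $\omega$-game of $b_{\mathrm I}$ or that of $b_{\mathrm{II}}$.
\end{lemma}

\begin{proof}
Suppose she does not win the game of $b_{\mathrm I}$. By (F3), Opponent has a winning strategy $\sigma$ there; $\sigma(h,V)\in V$ is his answer to $V\in U_{\mathrm I}$ after the history $h$. On $b_{\mathrm{II}}$ Protagonist maintains such a history $h$, initially empty, and announces $T=\{\sigma(h,V):V\in U_{\mathrm I}\}$. This is a legal move: if $T\notin U_{\mathrm{II}}$, then $\Lambda\setminus T\in U_{\mathrm I}$ by \eqref{eq:dual}, and $\sigma(h,\Lambda\setminus T)$ lies in both $T$ and $\Lambda\setminus T$. When her opponent picks $c\in T$, she chooses $V\in U_{\mathrm I}$ with $\sigma(h,V)=c$ and appends $V,c$ to $h$. The colors played are those of a play on $b_{\mathrm I}$ following $\sigma$, so $\mathrm{Inf}\notin\mathcal W_{\mathrm I}$, that is, $\mathrm{Inf}\in\mathcal W_{\mathrm{II}}$.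
\end{proof}

\subsection{Using the transfer principle}

\begin{proof}[End of the proof of Proposition~\ref{prop:det}]
Let $e$ be such that Protagonist wins the $\omega$-game of $b_e$, and let $G:\Lambda^{<\omega_1}\to U_e$ be given by $\mathsf{TP}$; this is the only use of $\mathsf{TP}$. Fix winning strategies $\sigma_T$ of $e$ in $\mathcal B(e,T)$ for $T\in U_e$, and fix $i_0\in\Lambda$. We show that $e$ wins $\mathcal L_D(r,w)$.

Call $0$ and the $D$-limits the \emph{block times}; the state at a block time is $r\in D$. A limit $\delta<\omega_1$ of block times is a block time, because only states of $D$ occur at positive times below $\delta$ and each of them occurs between any two block times. For a block time $\gamma$ let $z_\gamma=\iota(q_\eta)$ for the least $\eta>\gamma$ with $q_\eta\in D^{\min}$, if there is one before the play stops; in all other cases let $z_\gamma=i_0$. If $\delta$ is a block time, $z{\restriction}\delta$ is known at time $\delta$: for a block time $\gamma<\delta$ the ordinal $\eta$ lies below $\delta$ since $D^{\min}\subseteq K_\delta$.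

The strategy of $e$: in round $\eta$ let $\delta$ be the largest block time $\le\eta$, which exists by closure, and follow $\sigma_T$ for $T=G(z{\restriction}\delta)$, applied to the moves made since time $\delta$. So the segment of the play from a block time $\delta$ on is a play of $\mathcal B(e,G(z{\restriction}\delta))$ won by $e$, and the first $D$-limit of that segment is the next block time. There are three cases.

\emph{The play exits at time $\eta$.} Then $\eta$ is not a block time, as $q_\eta\notin D$, so by closure there is a largest block time $\delta<\eta$. The block game from $\delta$ stops by this exit, so $w(q_\eta)=e$.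

\emph{No exit, and boundedly many block times.} By closure there is a last one, $\delta$. The block game from $\delta$ never stops, so $e$ is the winner of the tail of the run, and of the run by Lemma~\ref{lem:winner}(b).

\emph{No exit, and unboundedly many block times.} They form a club. For each block time $\delta$ the block game stops at the next block time, so $z_\delta\in G(z{\restriction}\delta)$. Thus $z$ is legal for $G$, and $\mathrm{St}(z)\in\mathcal W_e$. The run $\rho$ has $K(\rho)=D$, $C(\rho)$ is the set of positive block times, and $\chi(\delta)=z_\delta$ on $C(\rho)$. Hence $I(\rho)=\mathrm{St}(z)$ and the winner of $\rho$ is $\Omega_D(\mathrm{St}(z))=e$.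
\end{proof}

This proves Theorem~\ref{thm:B}.

\section{Positions in the $\omega$-game of a board}\label{sec:positions}

We turn to Theorem~\ref{thm:A}. The forcing cannot use a winning strategy of Protagonist move by move, since ``the previous move'' has no meaning at limits. It uses instead the following structure, which says how Protagonist should restrict her moves once she knows that Opponent uses only a set $S$ of colors that is bad for her.

Fix a board $(U,\Lambda,L,\mathcal W)$. For $C\in\mathcal P^+(\Lambda)$ and $T\in\mathcal P^+(U)$ let $W(C,T)$ be the $\omega$-game in which Protagonist picks $u\in T$ and Opponent picks $c\in L(u)\cap C$; if this set is empty, Protagonist wins at once, and an infinite play is won by Protagonist iff $\mathrm{Inf}\in\mathcal W$. The game is determined by (F3). A \emph{position} is a pair $(C,T)$ such that $C\in\mathcal W$ and Protagonist wins $W(C,T)$.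

\begin{lemma}\label{lem:core}
Let $S\in\mathcal P^+(\Lambda)\setminus\mathcal W$, and suppose Protagonist wins $W(S,T)$. Then
\begin{itemize}
\item[(a)] $L(u)\cap S=\emptyset$ for some $u\in T$, or
\item[(b)] there is a position $(C',T')$ with $C'\subseteq S$, $T'\subseteq T$, and $L(u)\cap S\subseteq C'$ for all $u\in T'$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose both fail; we show that Opponent wins $W(S,T)$. By the failure of (a) he always has a move, and $\mathrm{Inf}\subseteq S$ in every play. Let $C_1,\dots,C_m$ be the maximal elements of $\{C\in\mathcal W:C\subseteq S\}$. If $m=0$, every play is won by Opponent. Let $m\ge1$ and $T_i=\{u\in T:L(u)\cap S\subseteq C_i\}$; for $u\in T_i$ we have $L(u)\cap S=L(u)\cap C_i$. If $T_i\ne\emptyset$, then $(C_i,T_i)$ is not a position by the failure of (b), so Opponent has a winning strategy $\sigma_i$ in $W(C_i,T_i)$.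

Opponent plays in modes $1,\dots,m$, cyclically. In mode $i$, as long as Protagonist picks $u\in T_i$, he follows $\sigma_i$, applied to the moves since the mode was entered. When she picks $u\notin T_i$, he picks a color in $(L(u)\cap S)\setminus C_i$ and enters the next mode (re-enters mode $1$, if $m=1$). If the mode changes only finitely often, a tail of the play is a play of some $W(C_i,T_i)$ following $\sigma_i$, so $\mathrm{Inf}\notin\mathcal W$. Otherwise every mode $i$ is left infinitely often, each time with a color outside $C_i$, and as $\Lambda$ is finite, $\mathrm{Inf}\not\subseteq C_i$ for every $i$. A member of $\mathcal W$ inside $S$ is contained in some $C_i$, so again $\mathrm{Inf}\notin\mathcal W$.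
\end{proof}

\begin{corollary}\label{cor:pos}
\begin{itemize}
\item[(i)] If Protagonist wins the $\omega$-game of the board, there is a position $(C^0,T^0)$ with $L(u)\subseteq C^0$ for all $u\in T^0$.
\item[(ii)] If $(C,T)$ is a position, $\emptyset\ne S\subseteq C$ and $S\notin\mathcal W$, then \textup{(a)} or \textup{(b)} of Lemma~\ref{lem:core} holds, and in case \textup{(b)} $C'\subsetneq C$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) The $\omega$-game is $W(\Lambda,U)$. If $\Lambda\in\mathcal W$, take $(\Lambda,U)$. Otherwise apply Lemma~\ref{lem:core} with $S=\Lambda$, $T=U$; (a) fails since $L(u)\neq\emptyset$, and (b) gives the position. (ii) A winning strategy of Protagonist in $W(C,T)$ wins $W(S,T)$, where Opponent has fewer moves. In case (b), $C'\subseteq S\subseteq C$, and $S\ne C$ since $C\in\mathcal W$.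
\end{proof}

For the board $b_*$ of Example~\ref{ex:board}, $(C^0,T^0)=(\Lambda,\{u,v\})$. The sets outside $\mathcal W$ are $\{a\}$, with (a) witnessed by $v$; $\{b\}$ and $\{b,c\}$, with (a) witnessed by $u$; and $\{a,c\}$, for which (a) fails and (b) holds with $(C',T')=(\{c\},\{v\})$. The last case is the correction described in Section~\ref{sec:test}.

\section{Forcing the transfer principle}\label{sec:forcing}

Since Con(ZFC) implies Con(ZFC $+$ GCH), it suffices to force CH $+$ $\mathsf{TP}$ over a ground model $V\models\mathrm{ZFC}+\mathrm{GCH}$. We use CH to bound the size of the forcing notions and for the $\Delta$-system lemma, and $2^{\omega_1}=\omega_2$ to list all tasks in $\omega_2$ steps. Throughout, $\omega_1$ and $\omega_2$ are those of $V$, and $q\le p$ means that $q$ is stronger.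

We recall the tools. A forcing notion is \emph{$\sigma$-distributive} if the intersection of countably many dense open sets is dense. It then adds no new $\omega$-sequence of elements of $V$ (take as $k$-th set the conditions deciding the $k$-th entry), and so preserves $\omega_1$ and adds no reals. If $N\prec H(\theta)$ is countable, for a large regular $\theta$, then $\delta=N\cap\omega_1$ is a countable limit ordinal, $\delta\notin N$, and $a\subseteq N$ for every countable $a\in N$. The $\Delta$-system lemma under CH says that among any $\omega_2$ countable sets $(a_\xi)_{\xi<\omega_2}$ there are $\omega_2$ whose pairwise intersections are one fixed set, the root. A set $a'$ of ordinals \emph{end-extends} $a$ if $a\subseteq a'$ and every element of $a'\setminus a$ is above every element of $a$.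

\subsection{The iteration}

Every board is isomorphic to one with $U,\Lambda\subseteq\omega$, and $\mathsf{TP}$ is invariant under isomorphism. In $V$, let $b_n=(U_n,\Lambda_n,L_n,\mathcal W_n)$, $n<\omega$, list all boards with $U,\Lambda\subseteq\omega$ whose $\omega$-game is won by Protagonist. Fix positions $(C^0_n,T^0_n)$ as in Corollary~\ref{cor:pos}(i), and a function choosing, in each instance of Corollary~\ref{cor:pos}(ii), an alternative with its witness $u$ or $(C',T')$.

Let $Q_0$ be the set of countable partial functions $g$ on $\{(n,t):n<\omega,\ t\in\Lambda_n^{<\omega_1}\}$ with $g(n,t)\in T^0_n$. Stage $0$ adds the functions $G_n$ by $Q_0$, and each stage $\beta\ge1$ shoots a club through a set $X_\beta\subseteq\omega_1$, with countable supports. As no stage will add countable sets of ordinals, we take ground-model sets as coordinates of conditions and define the iteration directly. By recursion we define forcing notions $P_\alpha$ ($1\le\alpha\le\omega_2$) and $P_\beta$-names $\dot X_\beta$ for subsets of $\omega_1$ ($1\le\beta<\omega_2$). A condition in $P_\alpha$ is a function $p$ such that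
\begin{itemize}
\item $\operatorname{dom}p$ is a countable subset of $\alpha$ containing $0$, and $p(0)\in Q_0$;
\item for $\beta\in\operatorname{dom}p\setminus\{0\}$, $p(\beta)$ is a closed bounded subset of $\omega_1$, $p{\restriction}\beta\in P_\beta$, and $p{\restriction}\beta\Vdash_{P_\beta}p(\beta)\subseteq\dot X_\beta$.
\end{itemize}
Put $q\le p$ iff $\operatorname{dom}q\supseteq\operatorname{dom}p$, $q(0)\supseteq p(0)$, and $q(\beta)$ end-extends $p(\beta)$ for $\beta\in\operatorname{dom}p\setminus\{0\}$. Consider the statements
\begin{itemize}
\item[$(\mathrm D_\alpha)$] $P_\alpha$ is $\sigma$-distributive ($1\le\alpha\le\omega_2$);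
\item[$(\mathrm U_\alpha)$] $\Vdash_{P_\alpha}\dot X_\alpha$ is unbounded in $\omega_1$ ($1\le\alpha<\omega_2$).
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $1\le\beta\le\alpha\le\omega_2$.
\begin{itemize}
\item[(a)] If $p\in P_\alpha$, $q\in P_\beta$ and $q\le p{\restriction}\beta$, then $q^\frown p:=q\cup p{\restriction}[\beta,\alpha)$ is in $P_\alpha$ and below $p$. If $\Gamma$ is $P_\alpha$-generic, then $\Gamma_\beta=\Gamma\cap P_\beta=\{p{\restriction}\beta:p\in\Gamma\}$ is $P_\beta$-generic.
\item[(b)] If $\beta<\alpha$ and $(\mathrm U_\beta)$ holds, then for each $\xi<\omega_1$ the conditions $q$ with $\beta\in\operatorname{dom}q$, $q(\beta)\ne\emptyset$ and $\max q(\beta)\ge\xi$ are dense in $P_\alpha$, and in $V[\Gamma_{\beta+1}]$ the set $E_\beta=\bigcup\{p(\beta):p\in\Gamma_{\beta+1},\ \beta\in\operatorname{dom}p\}$ is a closed unbounded subset of $\omega_1$ contained in $X_\beta$.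
\item[(c)] $|P_\alpha|\le\omega_1$ for $\alpha<\omega_2$, $P_{\omega_2}=\bigcup_{\alpha<\omega_2}P_\alpha$, and $P_{\omega_2}$ has no antichain of size $\omega_2$. Every subset of $\omega_1$ in $V[\Gamma_{\omega_2}]$ lies in $V[\Gamma_\alpha]$ for some $\alpha<\omega_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By induction on $\gamma\in[\beta,\alpha]$, $(q^\frown p){\restriction}\gamma$ is in $P_\gamma$: it is below $p{\restriction}\gamma$, so it forces $p(\gamma)\subseteq\dot X_\gamma$ if $\gamma\in\operatorname{dom}p$. Since $p\le p{\restriction}\beta$ and restriction preserves the order, $\Gamma_\beta$ is a filter with the stated description. If $A\subseteq P_\beta$ is dense, then $\{p:p{\restriction}\beta\in A\}$ is dense in $P_\alpha$ by the first part, so $\Gamma_\beta$ meets $A$.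

(b) Given $p$, let $a=p(\beta)$ if $\beta\in\operatorname{dom}p$ and $a=\emptyset$ otherwise. Take $q'\le p{\restriction}\beta$ and $\xi'\ge\xi$ above all elements of $a$ with $q'\Vdash\xi'\in\dot X_\beta$. The set $a\cup\{\xi'\}$ is closed, so $q''=q'\cup\{(\beta,a\cup\{\xi'\})\}$ is in $P_{\beta+1}$ and below $p{\restriction}(\beta+1)$, and $q''^\frown p$ is as required. So $E_\beta$ is unbounded, and $E_\beta\subseteq X_\beta$ by the definition of conditions. Any two sets $p(\beta)$ with $p\in\Gamma_{\beta+1}$ are initial segments of a third, so $E_\beta\cap(\gamma+1)=p(\beta)\cap(\gamma+1)$ as soon as $\max p(\beta)\ge\gamma$; hence $E_\beta$ is closed.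

(c) By CH there are $\omega_1$ sequences $t$, $\omega_1$ elements of $Q_0$, $\omega_1$ countable subsets of $\omega_1$, and at most $\omega_1^\omega=\omega_1$ countable functions from subsets of $\alpha<\omega_2$ into these. Countable subsets of $\omega_2$ are bounded. Given $\omega_2$ conditions, pass to $\omega_2$ many whose domains form a $\Delta$-system with root $R\ni0$; there are at most $\omega_1$ possible restrictions to $R$, so two of them, $p$ and $q$, agree on $R$. By induction on $\gamma$, $(p\cup q){\restriction}\gamma\in P_\gamma$: it is below $p{\restriction}\gamma$ and $q{\restriction}\gamma$, so it forces the coordinate at $\gamma$ into $\dot X_\gamma$. Thus $p\cup q$ is a common extension. Finally, a subset of $\omega_1$ has a nice name, given by $\omega_1$ antichains of size at most $\omega_1$; all conditions involved lie in some $P_\alpha$, and the name is evaluated by $\Gamma_\alpha$.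
\end{proof}

By (a), $P_\beta$-names are read as $P_\alpha$-names through $\Gamma_\beta$. In $V[\Gamma_1]$ let $G_n(t)=u$ iff $p(0)(n,t)=u$ for some $p\in\Gamma_1$; by density $G_n$ is a total function from $(\Lambda_n^{<\omega_1})^V$ to $T_n^0$.

It remains to define $\dot X_\alpha$. We do so after $(\mathrm D_\alpha)$ has been proved; this is legitimate because Lemma~\ref{lem:main} proves $(\mathrm D_\alpha)$ from the objects of the stages below $\alpha$. So in $V[\Gamma_\alpha]$, $\omega_1$ is preserved, $\Lambda_n^{<\omega_1}$ is the same as in $V$, and $G_n(z{\restriction}\delta)$ is defined for every $z\in\Lambda_n^{\omega_1}$. A \emph{task} is a pair $(n,z)$ with $z\in\Lambda_n^{\omega_1}$; it is \emph{legal} if $z$ is legal for $G_n$ on the board $b_n$.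

\medskip\noindent\emph{Bookkeeping.} For $1\le\gamma<\omega_2$ there are at most $(2^{\omega_1})^{\omega_1}=\omega_2$ nice $P_\gamma$-names for subsets of $\omega_1\times\omega$. So we can list as $(\nu_{\gamma,\zeta})_{\zeta<\omega_2}$ pairs $(n,\dot z)$, with $n<\omega$ and $\Vdash_{P_\gamma}\dot z\in\Lambda_n^{\omega_1}$, such that every task in $V[\Gamma_\gamma]$ is the value of one of them (replace a nice name by a name that equals it when it is a function in $\Lambda_n^{\omega_1}$ and is a fixed constant function otherwise). Fix $h:\omega_2\to(\omega_2\setminus\{0\})\times\omega_2$ taking each value cofinally often. If $h(\alpha)=(\gamma,\zeta)$ with $\gamma\le\alpha$, let $(n_\alpha,\dot z_\alpha)=\nu_{\gamma,\zeta}$; otherwise let $(n_\alpha,\dot z_\alpha)=\nu_{1,0}$. By Lemma~\ref{lem:basic}(c), every task in $V[\Gamma_{\omega_2}]$ equals $(n_\alpha,z_\alpha)$ for cofinally many $\alpha$.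

\medskip\noindent\emph{Stage $\alpha\ge1$.} Work in $V[\Gamma_\alpha]$. Each earlier stage $\beta\in[1,\alpha)$ has been declared \emph{active} or \emph{idle} in $V[\Gamma_\beta]$, and each active stage has recorded a position of $b_{n_\beta}$ or the mark ``terminal''. For a task $(n,z)$, its \emph{active stages} are the active $\beta$ with $(n_\beta,z_\beta)=(n,z)$; we shall see that there are finitely many. The task is \emph{terminated below $\alpha$} if one of its active stages below $\alpha$ recorded ``terminal''. Otherwise its \emph{current position at $\alpha$} is the position recorded by its last active stage below $\alpha$, or $(C^0_n,T^0_n)$ if there is none.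

Let $(n,z)=(n_\alpha,z_\alpha)$ and $S=\mathrm{St}(z)$, computed in $V[\Gamma_\alpha]$. Stage $\alpha$ is active iff $(n,z)$ is legal in $V[\Gamma_\alpha]$, is not terminated below $\alpha$, and $S\notin\mathcal W_n$, $S\subseteq C$ for its current position $(C,T)$. In that case apply the fixed choice for Corollary~\ref{cor:pos}(ii): in case (a) with witness $u$ put $T_\alpha=\{u\}$ and record ``terminal''; in case (b) put $T_\alpha=T'$ and record $(C',T')$. If $\alpha$ is idle, put $T_\alpha=T^0_n$. Finally
\[
X_\alpha=\{\delta<\omega_1:G_n(z{\restriction}\delta)\in T_\alpha\}.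
\]

Along the active stages of a task $(n,z)$ the first coordinates of the recorded positions decrease strictly, and a terminal mark ends the sequence, so there are at most $|\Lambda_n|$ active stages. At an active stage $T_\alpha\subseteq T$, where $T$ is $T^0_n$ or $T_\beta$ for the previous active stage $\beta$; at idle stages $T_\alpha=T_n^0$. Therefore
\begin{equation}\label{eq:chain}
\emptyset\ne T_\beta\subseteq T^0_{n_\beta},\text{ and if }(n_\beta,z_\beta)=(n_{\beta'},z_{\beta'})\text{ then }T_\beta\subseteq T_{\beta'}\text{ or }T_{\beta'}\subseteq T_\beta.
\end{equation}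
This is the compatibility promised in Section~\ref{sec:test}. Some such condition is necessary: if $T_\beta\cap T_{\beta'}=\emptyset$ for the same task, we would be adding two disjoint clubs, which is impossible if $\omega_1$ is preserved.

\subsection{Preservation of $\omega_1$}

\begin{lemma}\label{lem:main}
$(\mathrm D_\alpha)$ holds for $1\le\alpha\le\omega_2$, and $(\mathrm U_\alpha)$ holds for $1\le\alpha<\omega_2$.
\end{lemma}

\begin{proof}
Induction on $\alpha$; assume $(\mathrm D_\beta)$ and $(\mathrm U_\beta)$ for $1\le\beta<\alpha$. One construction is used twice: first with $A=[1,\alpha)$, to prove $(\mathrm D_\alpha)$; then, if $\alpha<\omega_2$, with $A=[1,\alpha]$, when $(\mathrm D_\alpha)$ is known and the objects of stage $\alpha$ are defined. In both cases $(\mathrm D_\beta)$ holds for all $\beta\in A$.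

Let $p\in P_\alpha$, let $N\prec H(\theta)$ be countable and contain $p$, $\alpha$, $(P_\beta)_{\beta\le\alpha}$ and $(n_\beta,\dot z_\beta,\dot T_\beta,\dot X_\beta)_{\beta\in A}$, and let $\delta=N\cap\omega_1$. Enumerating the dense subsets of $P_\alpha$ that lie in $N$, choose $p=p_0\ge p_1\ge\cdots$ in $N\cap P_\alpha$ meeting each of them.

\medskip\noindent\emph{Claim: there is $p_\omega\in P_\alpha$ below all $p_m$ such that $p_\omega{\restriction}\beta\Vdash\delta\in\dot X_\beta$ for all $\beta\in A\cap N$.}

\medskip The difficulty is that $p_\omega(\beta)$ must be closed, so it must contain $\delta$, and this is a demand on $G_{n_\beta}(z_\beta{\restriction}\delta)$; countably many such demands must be met at once. The following sets of conditions $q$ are dense and open in $P_\alpha$ and lie in $N$.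
\begin{itemize}
\item[(1)] For $\beta\in A\cap N$, $\xi<\delta$: $q{\restriction}\beta$ decides $\dot T_\beta$ and $\dot z_\beta{\restriction}\xi$. (By $(\mathrm D_\beta)$ the sequence $z_\beta{\restriction}\xi$ is in $V$; use Lemma~\ref{lem:basic}(a).)
\item[(2)] For $\beta<\beta'$ in $A\cap N$ with $n_\beta=n_{\beta'}$: $q{\restriction}\beta'$ forces $\dot z_\beta=\dot z_{\beta'}$, or there is $\xi'<\omega_1$ such that it forces $\dot z_\beta(\xi')\ne\dot z_{\beta'}(\xi')$.
\item[(3)] For $\beta\in[1,\alpha)\cap N$, $\xi<\delta$: $\beta\in\operatorname{dom}q$, $q(\beta)\ne\emptyset$, $\max q(\beta)\ge\xi$. (Lemma~\ref{lem:basic}(b).)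
\end{itemize}
By (1), for $\beta\in A\cap N$ we obtain in $V$ a set $\bar T_\beta$ and a sequence $t_\beta\in\Lambda_{n_\beta}^\delta$ such that for each $\xi<\delta$ all large $m$ satisfy $p_m{\restriction}\beta\Vdash\dot T_\beta=\bar T_\beta\wedge\dot z_\beta{\restriction}\xi=t_\beta{\restriction}\xi$. For $\beta\in[1,\alpha)\cap N$ let $c_\beta=\bigcup\{p_m(\beta):\beta\in\operatorname{dom}p_m\}$. Each $p_m(\beta)$ is a countable element of $N$, so a subset of $\delta$. By (3) $c_\beta$ is unbounded in $\delta$, and as a union of a chain of end-extending closed sets it contains its limit points below $\delta$. So $c_\beta\cup\{\delta\}$ is closed and end-extends each $p_m(\beta)$.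

\emph{The demands are compatible.} Let $\beta<\beta'$ in $A\cap N$ with $(n_\beta,t_\beta)=(n_{\beta'},t_{\beta'})$, and take $p_m$ in the set (2). If the second alternative held, then by elementarity it would hold with some $\xi'\in N$, so $\xi'<\delta$; a later $p_{m'}$ forces $\dot z_\beta(\xi')=t_\beta(\xi')=t_{\beta'}(\xi')=\dot z_{\beta'}(\xi')$, a contradiction. So $p_m{\restriction}\beta'\Vdash\dot z_\beta=\dot z_{\beta'}$, and \eqref{eq:chain} shows that $\bar T_\beta$ and $\bar T_{\beta'}$ are comparable. Hence for each pair $(n,t)$ of the form $(n_\beta,t_\beta)$ the sets $\bar T_\beta$ with $(n_\beta,t_\beta)=(n,t)$ form a chain of nonempty subsets of the finite set $T_n^0$. Choose $u_{n,t}$ in its least member.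

\emph{The demands are still open.} The domain of $p_m(0)$ is a countable element of $N$, so a subset of $N$. It contains no $(n,t)$ with $t$ of length $\delta$, since $\delta\notin N$. Therefore
\[
p_\omega(0)=\bigcup_mp_m(0)\cup\{((n_\beta,t_\beta),u_{n_\beta,t_\beta}):\beta\in A\cap N\}
\]
is an element of $Q_0$. Let $\operatorname{dom}p_\omega=N\cap\alpha$, which contains each $\operatorname{dom}p_m$, and $p_\omega(\beta)=c_\beta\cup\{\delta\}$ for $\beta\in[1,\alpha)\cap N$.

We show by induction on $\beta\le\alpha$ that $p_\omega{\restriction}\beta\in P_\beta$; it is then below all $p_m{\restriction}\beta$ by the definition of the order. Let $\beta\in A\cap N$ and $p_\omega{\restriction}\beta\in P_\beta$. This condition forces $\dot z_\beta{\restriction}\delta=t_\beta$ and $\dot T_\beta=\bar T_\beta$, and by its coordinate $0$ it forces $G_{n_\beta}(t_\beta)=u_{n_\beta,t_\beta}\in\bar T_\beta$. So it forces $\delta\in\dot X_\beta$. If $\beta<\alpha$, it also forces $p_m(\beta)\subseteq\dot X_\beta$ whenever $\beta\in\operatorname{dom}p_m$, hence $p_\omega(\beta)\subseteq\dot X_\beta$. This verifies the defining clause at each $\beta\in\operatorname{dom}p_\omega\setminus\{0\}$,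 and the domain is countable. The Claim is proved.

\medskip For $(\mathrm D_\alpha)$, given dense open sets $D_k$ ($k<\omega$) and $p$, take $A=[1,\alpha)$ and $N\ni(D_k)_k$. Each $D_k$ contains some $p_m$, so $p_\omega\le p$ lies in $\bigcap_kD_k$. For $(\mathrm U_\alpha)$, given $p$ and $\xi<\omega_1$, take $A=[1,\alpha]$ and $N\ni\xi$. Then $\delta>\xi$ and $p_\omega\Vdash\delta\in\dot X_\alpha$.
\end{proof}

Let $\Gamma$ be $P_{\omega_2}$-generic. In all models $V[\Gamma_\alpha]$, $\alpha\le\omega_2$, the ordinal $\omega_1$, the reals and the sets $\Lambda_n^{<\omega_1}$ are those of $V$; in particular CH holds. A club of one of these models remains a club in the later ones.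

\subsection{Every legal task ends in $\mathcal W_n$}

A stage is idle for one of four reasons, and we want the reason to be $S\in\mathcal W_n$. The next lemma excludes termination and $S\not\subseteq C$ for legal tasks.

\begin{lemma}\label{lem:inv}
Let $1\le\alpha<\omega_2$ and let $(n,z)$ be a legal task in $V[\Gamma_\alpha]$. Then $(n,z)$ is not terminated below $\alpha$, and $\mathrm{St}(z)^{V[\Gamma_\alpha]}\subseteq C$ for its current position $(C,T)$ at $\alpha$.
\end{lemma}

\begin{proof}
Work in $V[\Gamma_\alpha]$. If the task has no active stage below $\alpha$, then for club many $\delta$ we have $z_\delta\in L_n(G_n(z{\restriction}\delta))\subseteq C^0_n$, because $G_n$ takes values in $T_n^0$. So colors outside $C^0_n$ occur nonstationarily often.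

Otherwise let $\beta<\alpha$ be its last active stage, so $z=z_\beta$, and let $S=\mathrm{St}(z)^{V[\Gamma_\beta]}$. For club many $\delta$, writing $u_\delta=G_n(z{\restriction}\delta)$, we have $z_\delta\in S$ (on a club of $V[\Gamma_\beta]$), $u_\delta\in T_\beta$ (on the club $E_\beta\subseteq X_\beta$ of Lemma~\ref{lem:basic}(b)), and $z_\delta\in L_n(u_\delta)$ (by legality). If case (a) had been chosen at $\beta$, then $T_\beta=\{u\}$ and $z_\delta\in L_n(u)\cap S=\emptyset$, which is absurd. So case (b) was chosen, with record $(C',T')$ and $T_\beta=T'$. A terminal mark can only come from the last active stage, so the task is not terminated, $(C',T')$ is its current position, and $z_\delta\in L_n(u_\delta)\cap S\subseteq C'$ for club many $\delta$.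
\end{proof}

\begin{remark}
Case (a) never occurs along $\Gamma$: a task that is active at $\beta$ is legal in $V[\Gamma_\beta]$, hence in $V[\Gamma_{\beta+1}]$, and so is not terminated below $\beta+1$. The mark ``terminal'' serves to prove, through Lemma~\ref{lem:main}, that genericity of $G_n$ already prevents Opponent from keeping $\mathrm{St}(z)$ disjoint from $L_n(u)$ for the chosen $u$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We show that $\mathsf{TP}$ holds in $V[\Gamma]$, where CH holds as noted. Boards with $U,\Lambda\subseteq\omega$ are hereditarily finite, and strategies and plays of their $\omega$-games are coded by reals. As no reals are added, the boards of this form won by Protagonist in $V[\Gamma]$ are exactly the $b_n$. Fix $n$; we claim that $G_n:\Lambda_n^{<\omega_1}\to T^0_n\subseteq U_n$ is as required.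

Let $z\in\Lambda_n^{\omega_1}$ be legal for $G_n$ in $V[\Gamma]$, and let $S=\mathrm{St}(z)^{V[\Gamma]}$. By Lemma~\ref{lem:basic}(c) and the finiteness of the set of active stages of $(n,z)$, there is $\alpha\in[1,\omega_2)$ such that $V[\Gamma_\alpha]$ contains $z$, a club witnessing legality, and for each $c\in\Lambda_n\setminus S$ a club disjoint from $\{\delta:z_\delta=c\}$, and such that $(n,z)$ has no active stage $\ge\alpha$. Take $\beta\ge\alpha$ with $(n_\beta,z_\beta)=(n,z)$. In $V[\Gamma_\beta]$ the task is legal and $\mathrm{St}(z)=S$: colors outside $S$ are nonstationary by the choice of $\alpha$, and a set that is stationary in $V[\Gamma]$ meets every club of $V[\Gamma_\beta]$. By Lemma~\ref{lem:inv} the task is not terminated below $\beta$ and $S\subseteq C$ for its current position. Since $\beta$ is idle, $S\in\mathcal W_n$.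
\end{proof}

Theorems~\ref{thm:A} and~\ref{thm:B} together prove Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{Rab} Alexander Rabinovich, \emph{The Church Problem for Countable Ordinals}, arXiv:0811.2198 (2008).
\end{thebibliography}
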